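# Deciding topological transitivity of monoid cellular automata

## 1. Bits under multiplication

Let $M=\{0,1\}$ with ordinary multiplication, fix $d\ge 1$, and give $M^{\mathbb Z^d}$ the product topology (each factor discrete) and componentwise multiplication. For a finite set $S\subset\mathbb Z^d$ put
$$F_S(x)_i=\prod_{v\in S}x_{i+v}.$$
This map is continuous, commutes with all shifts, respects multiplication, and fixes the all-$1$ configuration. Which of the maps $F_S$ are topologically transitive?

**Definition (transitive, mixing).** A dynamical system $(\mathbb X,F)$ is *topologically transitive* if for all nonempty open $A,B\subseteq\mathbb X$ there is $n\ge 0$ with $F^n(A)\cap B\ne\varnothing$. It is *topologically mixing* if for all such $A,B$ this holds for all large $n$.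

On $A^{\mathbb Z^d}$ with $A$ finite, the *cylinders* $[P]=\{x: x|_\Lambda=P\}$, with $\Lambda\subset\mathbb Z^d$ finite and $P\in A^\Lambda$, form a basis of the topology. Two cylinders can be shrunk to cylinders over a common $\Lambda$, so transitivity and mixing need only be tested on pairs $[P],[R]$ with $P,R\in A^\Lambda$.

We answer the question for $F_S$ by hand.

* If $S=\varnothing$, then $F_S$ is constant. If $S=\{0\}$, it is the identity. Neither is transitive: take $A=\{x_0=1\}$ and $B=\{x_0=0\}$.
* If $S=\{w\}$ with $w\neq 0$, then $F_S^n(x)_i=x_{i+nw}$. Given $P,R\in M^\Lambda$, take $n$ so large that $\Lambda+nw$ is disjoint from $\Lambda$. There is an $x$ with $x|_\Lambda=P$ and $x_{i+nw}=R_i$ for $i\in\Lambda$, and $F_S^n(x)\in[R]$. So $F_S$ is mixing.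
* If $|S|\ge2$, consider the pattern with $0$ at the origin and $1$ at every nonzero point of $S-S$. Suppose $F_S(x)$ shows it. For $v\in S$ choose $v'\in S$ with $v'\neq v$. Then $F_S(x)_{v-v'}=1$ forces $x_{(v-v')+v'}=x_v=1$. This holds for every $v\in S$, so $F_S(x)_0=1$, a contradiction. The pattern has no preimage, so $F_S$ is not surjective. The next lemma shows that it is not transitive.

**Lemma 1.** If $A$ is finite with $|A|\ge2$, a transitive continuous map $F$ of $A^{\mathbb Z^d}$ is surjective.

*Proof.* Otherwise $V=A^{\mathbb Z^d}\setminus F(A^{\mathbb Z^d})$ is nonempty, and it is open because the image is compact. There are no isolated points, so $V$ contains disjoint nonempty open sets $V_1,V_2$. For $n\ge1$ we have $F^n(V_1)\cap V_2=\varnothing$, since $V_2$ misses the image of $F$. For $n=0$ the two sets are disjoint. This contradicts transitivity. $\square$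

So $F_S$ is transitive exactly when $S=\{w\}$ with $w\ne0$: a single displacement, and a nonzero one. The general question is the following.

**Definition (monoid cellular automaton).** Let $M$ be a finite monoid. A *monoid cellular automaton* (monoid CA) over $M$ is a continuous map $F\colon M^{\mathbb Z^d}\to M^{\mathbb Z^d}$ that commutes with all shifts and is a monoid endomorphism. If $M$ is a group, $F$ is called a *group cellular automaton* (GCA).

By the Curtis–Hedlund–Lyndon theorem, $F(x)_i=f((x_{i+v})_{v\in N})$ for a finite neighborhood $N\subset\mathbb Z^d$ and a local rule $f\colon M^N\to M$. An instance is thus finite data: $d$, the multiplication table of $M$, $N$, and the table of $f$. **Problem.** Is there an algorithm that decides from $(d,M,N,f)$ whether $F$ is transitive? The question is taken from Castronuovo, Dennunzio and Margara, "Topological transitivity of group cellular automata is decidable", arXiv:2601.16243 (2026). We may use the following result.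

**Known result.** There is an algorithm that, given $d\ge1$, a finite group $\mathbb G$ and a GCA on $\mathbb G^{\mathbb Z^d}$ by a finite description, decides whether it is transitive.

**Local endomorphisms.** For $m\in M$ and $k\in\mathbb Z^d$ let $m@k$ be the configuration with value $m$ at $k$ and $1$ elsewhere. A configuration is *finite* if it equals $1$ outside a finite set; its *support* $\operatorname{supp}x$ is $\{i:x_i\ne1\}$. The symbol $1$ also denotes the all-$1$ configuration. Since $F$ is an endomorphism, $f\colon M^N\to M$ is a homomorphism (extend patterns by $1$). Put $\varphi_v(m)=F(m@v)_0$, which is identically $1$ for $v\notin N$. Each $\varphi_v$ is an endomorphism of $M$. For $v\neq v'$ the configurations $m@v$ and $m'@v'$ commute, so the images of $\varphi_v$ and $\varphi_{v'}$ commute elementwise. Writing an element of $M^N$ as the product of its one-cell parts we get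
$$F(x)_i=\prod_{v\in N}\varphi_v(x_{i+v}),\qquad F(m@k)_i=\varphi_{k-i}(m),\tag{1}$$
where the order of the factors does not matter. Iterates $F^n$ are again monoid CA. For $M=\{0,1\}$ the only endomorphisms are the identity and the constant $1$, so (1) shows that the maps $F_S$ are all the monoid CA over $\{0,1\}$.

A *factor* of $(\mathbb X,F)$ is a system $(\mathbb X',F')$ with a continuous surjection $\pi\colon\mathbb X\to\mathbb X'$ such that $\pi F=F'\pi$. Taking preimages of open sets shows that factors of transitive (mixing) systems are transitive (mixing).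

## 2. Monoids whose only unit is the identity

What made bits easy is that a product of bits is $1$ only if each factor is $1$.

**Definition (conical).** A monoid $Q$ is *conical* if $ab=1$ implies $a=b=1$.

Examples are $\{0,1\}$ and $\{1,x,0\}$ with $x^2=0$. A nontrivial group is never conical.

**Definition (internal direct sum).** A monoid $Y$ is the *internal direct sum* of submonoids $A_s$ if these commute elementwise and each $y\in Y$ is uniquely a product of elements $y_s\in A_s$, all but finitely many equal to $1$. We write $Y=\bigoplus_sA_s$, or $Y=A_1\times\dots\times A_r$ for finitely many (an internal direct product). The map $y\mapsto y_s$ is a homomorphism. A nontrivial monoid is *directly indecomposable* if it is not the internal direct product of two nontrivial submonoids.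

For example, $\{0,1\}^2$ is the direct product of two copies of the indecomposable monoid $\{0,1\}$. Every finite monoid is an internal direct product of finitely many nontrivial indecomposable submonoids, by splitting as long as possible. For conical monoids this decomposition is unique as a family of submonoids.

**Lemma 2.** Let $Y$ be a conical monoid with $Y=\bigoplus_sA_s=\bigoplus_tB_t$, all $A_s,B_t$ nontrivial and directly indecomposable. Then each $A_s$ equals exactly one $B_t$, and this is a bijection of index sets.

*Proof.* Let $a\in A_s$ and write $a=\prod_tb_t$ with $b_t\in B_t$. For $s'\ne s$, comparing $A_{s'}$-components gives $1=\prod_t(b_t)_{s'}$. As $Y$ is conical, all $(b_t)_{s'}=1$. So $b_t\in A_s$ for every $t$, and therefore $A_s=\bigoplus_t(A_s\cap B_t)$. Since $A_s$ is nontrivial and indecomposable, exactly one of the summands is nontrivial, and $A_s=A_s\cap B_t\subseteq B_t$ for that $t$. By symmetry $B_t\subseteq A_{s'}$ for some $s'$. Then $1\neq A_s\subseteq A_{s'}$ forces $s'=s$, so $A_s=B_t$. No two different $B_t$ are equal (they meet only in $1$), and by symmetry every $B_t$ occurs.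 $\square$

We also need one classical theorem. A CA on $A^{\mathbb Z^d}$ is *pre-injective* if distinct configurations that differ in only finitely many cells have distinct images. For example, $F_S$ with $|S|\ge2$ is not pre-injective: the all-$0$ configuration and the configuration that is $1$ at the origin and $0$ elsewhere both go to the all-$0$ configuration.

**Garden of Eden theorem** (Moore 1962, Myhill 1963). A CA on $A^{\mathbb Z^d}$, $A$ finite, is surjective if and only if it is pre-injective.

Now let $Q$ be a finite conical monoid, $F_Q$ a monoid CA on $Q^{\mathbb Z^d}$ with neighborhood $N$ and local endomorphisms $\beta_v$, and $Q=Q_1\times\dots\times Q_r$ the decomposition into nontrivial indecomposable submonoids ($r=0$ if $Q=1$). Write $q_a$ for the $Q_a$-component of $q$. Consider the following condition in two parts.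

**Condition (T2a).** There are a permutation $\tau$ of $\{1,\dots,r\}$ and $w_a\in N$ such that $\beta_{w_a}$ restricts to an isomorphism $Q_a\to Q_{\tau(a)}$ and $\beta_v(Q_a)=1$ for $v\neq w_a$.

**Condition (T2b).** In addition, $\delta_c:=\sum_{a\in c}w_a\ne0$ for every cycle $c$ of $\tau$.

Together these form condition (T2). Since $\beta_{w_a}(Q_a)\neq 1$, the vectors $w_a$ are determined by $F_Q$.

**Following components.** Assume (T2a). In $F_Q(x)_j=\prod_v\beta_v(x_{j+v})$, the factor $\beta_v$ sends the $Q_b$-component of $x_{j+v}$ into $Q_{\tau(b)}$ if $v=w_b$, and to $1$ otherwise. So only $b=a$, $v=w_a$ contributes to the $\tau(a)$-component: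
$$\bigl(F_Q(x)_j\bigr)_{\tau(a)}=\beta_{w_a}\bigl((x_{j+w_a})_a\bigr).\tag{2}$$
With $s_n(a)=\sum_{0\le l<n}w_{\tau^l(a)}$, iteration gives isomorphisms $\beta^{(n)}_a\colon Q_a\to Q_{\tau^n(a)}$ with
$$\bigl(F_Q^n(x)_j\bigr)_{\tau^n(a)}=\beta_a^{(n)}\bigl((x_{j+s_n(a)})_a\bigr).\tag{3}$$
In particular $F_Q^n$ maps $Q_a@k=\{q@k:q\in Q_a\}$ isomorphically onto $Q_{\tau^n(a)}@(k-s_n(a))$. If $a$ lies in a cycle $c$ of length $\ell$, then $s_{q\ell+r'}(a)=q\,\delta_c+s_{r'}(a)$. So under (T2b) we have $|s_n(a)|\to\infty$ as $n\to\infty$.

**Proposition 1.** (i) If $F_Q$ is surjective, then (T2a) holds. (ii) $F_Q$ is transitive if and only if (T2) holds, and then it is mixing.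

*Proof.* **Step 1: a surjective $F_Q$ is bijective on finite configurations.** Let $Y$ be the conical monoid of finite configurations. $F_Q$ maps $Y$ to $Y$, injectively by the Garden of Eden theorem. In particular, if $q\ne1$ then $\beta_v(q)\neq1$ for some $v\in N$, since otherwise $F_Q(q@0)=1=F_Q(1)$. For surjectivity onto $Y$, let $y\in Y$ and $F_Q(x)=y$. If $x_k\ne1$, choose $v$ with $\beta_v(x_k)\neq1$. This is a factor of $y_{k-v}$, so $y_{k-v}\ne1$ by conicality. Hence $\operatorname{supp}x\subseteq\operatorname{supp}y+N$ is finite, and $x\in Y$.

**Step 2: (T2a) from uniqueness of decompositions.** We have $Y=\bigoplus_{a,i}Q_a@i$ with nontrivial indecomposable summands. Applying the automorphism $F_Q|_Y$ gives another such decomposition $Y=\bigoplus_{a,i}F_Q(Q_a@i)$. By Lemma 2 the two families coincide. So $F_Q(Q_a@0)=Q_{\tau(a)}@(-w_a)$ for some $\tau(a)$ and $w_a$, and by shift-commutation $F_Q(Q_a@i)=Q_{\tau(a)}@(i-w_a)$. Every summand is hit, so $\tau$ is onto, hence a permutation. By (1), $\beta_v(q)=F_Q(q@0)_{-v}$. For $q\in Q_a$ this is $1$ if $v\ne w_a$, and $\beta_{w_a}\colon Q_a\to Q_{\tau(a)}$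 is an isomorphism because $F_Q|_Y$ is injective. Finally $w_a\in N$ since $\beta_{w_a}\not\equiv1$. This proves (i).

**Step 3: a zero displacement excludes transitivity.** Let $F_Q$ be transitive. It is surjective (Lemma 1, or trivially if $Q=1$), so (T2a) holds. Suppose $\delta_c=0$ for a cycle $c$ of length $\ell$, and let $a\in c$. Consider the finitely many components with labels $(\tau^l(a),-s_l(a))$, $0\le l<\ell$, where $(b,j)$ means the $Q_b$-component at cell $j$. By (2), the component of $F_Q(x)$ with label $(\tau^{l+1}(a),-s_{l+1}(a))$ is the image under $\beta_{w_{\tau^l(a)}}$ of the component of $x$ with label $(\tau^l(a),-s_l(a))$. For $l=\ell-1$ the new label is $(a,-\delta_c)=(a,0)$, the one with $l=0$. So $F_Q$ acts on the tuple of these components by a bijection that fixes the identity tuple. A configuration with identity tuple never reaches a configuration with a given tuple $g\neq1$. Both conditions define nonempty open sets, so $F_Q$ is not transitive, a contradiction.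

**Step 4: (T2) gives mixing.** Let $\Lambda$ be finite and $P,R\in Q^\Lambda$. For large $n$ we have $s_n(a)\notin\Lambda-\Lambda$ for all $a$. By (3), the requirement $F_Q^n(x)|_\Lambda=R$ prescribes, for each $j\in\Lambda$ and each $a$, the $Q_a$-component of $x$ at $j+s_n(a)\notin\Lambda$. Different $(j,a)$ concern different components, and none of these components lies in a cell of $\Lambda$. So some $x\in[P]$ satisfies it. $\square$

**Example.** Let $Q=\{0,1\}^2$, $d=1$, and $F_Q(x)_i=(b_{i-1},a_{i+1})$ where $x_i=(a_i,b_i)$. Then $\tau$ is the swap, $w_1=1$, $w_2=-1$, the cycle has $\delta=0$, and indeed $F_Q^2=\mathrm{id}$. Replacing $b_{i-1}$ by $b_i$ gives $w_2=0$ and $\delta=1$, and $F_Q^2$ is a shift. This one is transitive, although one of the $w_a$ is zero.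

So for conical monoids the question is a finite check. What changes when there are units other than $1$?

## 3. The unit group, two quotients, and where they fail to suffice

Let now $M$ be any finite monoid and $U$ its group of units.

**Lemma 3.** If $ab\in U$, then $a,b\in U$. The only idempotent unit is $1$.

*Proof.* If $ab\in U$, then $ac=1$ for $c=b(ab)^{-1}$. The map $x\mapsto cx$ is injective (multiply by $a$), hence onto, so $cy=1$ for some $y$. Then $a=acy=y$, so $ca=1$ and $a\in U$. Thus $b=a^{-1}(ab)\in U$. If $e^2=e\in U$, cancel $e$. $\square$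

So a finite monoid is conical exactly when $U=\{1\}$. Endomorphisms of $M$ map $U$ into $U$, so $F$ restricts to a GCA $F_U$ on $U^{\mathbb Z^d}$. If $U=M$, the known result applies. The natural plan is to split a general $M$ into its units and a conical quotient.

**Definition (the conical quotient).** Let $\sim$ be the congruence on $M$ generated by the pairs $(u,1)$, $u\in U$. Put $Q=M/{\sim}$, with quotient map $p\colon M\to Q$.

By Lemma 3, the map $M\to\{0,1\}$ that sends units to $1$ and nonunits to $0$ is a homomorphism, and it identifies the generating pairs. So only units are equivalent to $1$: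
$$p^{-1}(1)=U.\tag{4}$$
Hence $Q$ is conical: $p(a)p(b)=1$ gives $ab\in U$, so $a,b\in U$. An endomorphism $\varphi_v$ of $M$ preserves $U$, so it induces an endomorphism $\beta_v$ of $Q$. Then $F$ induces a monoid CA $F_Q$ on $Q^{\mathbb Z^d}$ with local endomorphisms $\beta_v$, a factor of $F$.

**Example 1 (group with zero).** Let $M=G\cup\{0\}$ with $G$ a finite group and $0$ absorbing. Then $U=G$ and $Q=\{1,0\}$.

**Example 2 (eight elements).** Let $\sigma$ be the swap of the two coordinates of $T=\{0,1\}^2$, and $M=T\rtimes\{1,\sigma\}$, that is, pairs with $(t,u)(t',u')=(t\cdot u(t'),uu')$. Write $1_T=(1,1)$ for the identity of $T$. The units are the pairs $(1_T,u)$. Put $s=((0,1),1)$, $t=((1,0),1)$, $z=((0,0),1)$. Conjugation by $(1_T,\sigma)$ takes $s$ to $t$, so $p(s)=p(t)$. Then $p(s)=p(s)^2=p(s)p(t)=p(st)=p(z)$. So all nonunits collapse to one class and again $Q=\{1,0\}$. The classes of $\sim$ can thus be larger than the sets $UmU$: here $UsU$ does not contain $z$, although $s\sim z$.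

**A first attempt.** One would try to show: *$F$ is transitive if and only if $F_U$ and $F_Q$ are.* The proof should lift a solution in $Q$ and correct it by units. This fails in two places.

First, sufficiency is false. In Example 2 with $d=1$, let $\zeta\colon M\to M$ send units to $1$ and nonunits to $z$, and let $\rho(t,u)=(1_T,u)$. Both are endomorphisms, and their images commute since $\sigma$ fixes $(0,0)$. Let $F(x)_i=\zeta(x_{i+1})\rho(x_{i+2})$. Then $F_U(x)_i=x_{i+2}$ and $F_Q(x)_i=x_{i+1}$ are shifts by nonzero vectors, so both are transitive. But the values of $F(x)$ lie in $U\cup zU$, so $s$ never occurs, $F$ is not surjective, and by Lemma 1 $F$ is not transitive. Lifting from $Q$ to $M$ breaks because elements of one $\sim$-class need not differ by units.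

Second, the argument for necessity has a hole. $F_Q$ is a factor of $F$ and inherits transitivity, but $F_U$ is only a subsystem. Subsystems need not inherit it: the shift on $\{0,1\}^{\mathbb Z}$ is transitive, while its restriction to the two constant configurations is not. The group that does give a factor is a quotient of $M$.

**Definition (largest group quotient).** For a finite monoid $D$, let $\Gamma(D)$ be its largest group quotient. It exists: if two congruences have group quotients, the quotient by their intersection embeds in a product of two finite groups, and a submonoid of a finite group is a group. A homomorphism from $D$ to any group has a finite submonoid of the group, hence a group, as image. Thus it factors through $\Gamma(D)$, and so every endomorphism of $D$ descends to $\Gamma(D)$.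

Write $\Gamma=\Gamma(M)$ and $\gamma\colon M\to\Gamma$. Then $F$ induces a GCA $F_\Gamma$ on $\Gamma^{\mathbb Z^d}$, a factor of $F$. The groups $U$ and $\Gamma$ can be very different. For $\{1,x,x^2\}$ with $x^3=x$ we have $U=1$, while $\Gamma$ has order $2$ (an idempotent goes to $1$, so $x^2\mapsto1$; and sending $x$ to the nontrivial element of the group of order $2$ is a homomorphism). In Example 1, $\gamma(0)=1$ and $g\cdot0=0$ give $\gamma(g)=1$, so $\Gamma=1$ and $F_\Gamma$ says nothing about $U=G$.

Still, Example 1 suggests why this may do no harm. Let $F$ be surjective there. By Proposition 1 exactly one $w$ has $\beta_w\not\equiv1$. For $v\neq w$, $\varphi_v(0)$ is an idempotent unit, so it is $1$, and $\varphi_v(g)=\varphi_v(g)\varphi_v(0)=\varphi_v(g0)=1$. So $F(x)_i=\varphi_w(x_{i+w})$, and $\varphi_w$ is onto, hence an automorphism. The units invisible in $\Gamma$ are simply carried along by the displacement $w$, which is nonzero if $F_Q$ is transitive. Section 7 proves a version of this for all $M$.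

**The criterion.** Let $Q=Q_1\times\dots\times Q_r$ be the decomposition of $Q$ into nontrivial indecomposable submonoids, and for $v\in N$ let
$$D_v=\{x\in M:\varphi_{v'}(x)\in U\text{ for all }v'\in N\setminus\{v\}\}.$$
By Lemma 3, if a product lies in $D_v$, so does each factor. The three conditions are:

* (T1) $F_U$ is transitive.
* (T2) Conditions (T2a) and (T2b) hold for $F_Q$, with $\beta_v$ induced by $\varphi_v$.
* (T3) $M=\prod_{v\in N}\varphi_v(D_v)$, that is, every $m\in M$ equals $\prod_v\varphi_v(x_v)$ for some $x_v\in D_v$.

In the bad automaton on Example 2, $\varphi_1=\zeta$ and $\varphi_2=\rho$, so $D_1=M$, $D_2=U$, and $\zeta(M)\rho(U)=U\cup zU\ne M$: (T3) is what fails.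

**Theorem 1.** $F$ is topologically transitive if and only if (T1), (T2) and (T3) hold. Consequently transitivity of monoid CA over finite monoids is decidable.

**Theorem 2.** For a monoid CA $F$ over a finite monoid $M$, with $\mu$ the uniform Bernoulli measure, the following are equivalent:

* (a) $F$ is transitive;
* (b) $F$ is topologically mixing;
* (c) $F$ preserves $\mu$, and for each finite $\Lambda\subset\mathbb Z^d$ there is $n_0$ such that $\mu([P]\cap F^{-n}[R])=\mu[P]\,\mu[R]$ for all $n\ge n_0$ and $P,R\in M^\Lambda$ (in particular $F$ is strongly mixing for $\mu$);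
* (d) (T1), (T2) and (T3) hold;
* (e) $F$ is surjective, and $F_Q$ and $F_\Gamma$ are transitive;
* (f) $F$ is surjective, and no $F^n$ $(n\ge1)$ fixes a finite configuration other than $1$.

**From the equivalence to the algorithm.** From the tables one computes $U$, the maps $\varphi_v$ (put $m$ at $v$ and $1$ elsewhere into $f$), the sets $D_v$, the congruence $\sim$, the quotient $Q$, the maps $\beta_v$, and by finite search a decomposition of $Q$ into indecomposables. Conditions (T2) and (T3) are then finite checks. Condition (T1) is decided by the known algorithm applied to $(d,U,N,f|_{U^N})$.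

If $|M|=1$, all statements hold trivially. From now on $|M|\ge2$.

## 4. Finite periodic configurations of group automata

Both directions use more about groups than the known algorithm provides: at the same time $n$ we need units that can be steered freely (mixing), and from failure of transitivity we need a concrete witness.

**Proposition 2.** Let $\Gamma$ be any finite group, $X=\Gamma^{\mathbb Z^d}$, and $T$ a surjective GCA on $X$. The following are equivalent: (i) $T$ is transitive; (ii) $T$ is topologically mixing; (iii) no $T^n$, $n\ge1$, fixes a finite configuration $z\ne1$.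

**Example.** On $(\mathbb Z/2)^{\mathbb Z}$ let $T(x)_i=x_i+x_{i+1}$, which is surjective (choose $x_0$ and solve in both directions). Encode a finite $z$ as the Laurent polynomial $\sum z_iX^i$; then $T$ is multiplication by $1+X^{-1}$. If $T^n(z)=z$ with $n\geq 1$, then $((1+X^{-1})^n-1)z=0$. The first factor has $X^{-n}$-coefficient $1$, so it is nonzero, and Laurent polynomials over a field form a domain. Hence $z=0$, and $T$ is mixing by the proposition.

*Proof of Proposition 2.* $X$ is a compact group. We recall that its irreducible continuous unitary representations are finite-dimensional, that matrix coefficients of inequivalent ones are orthogonal in $L^2(X)$ for Haar measure, and that the span of all matrix coefficients is dense in $L^2(X)$ (Peter–Weyl). Let $\hat X$ be the set of equivalence classes of such representations. As $T$ is onto, $\rho\circ T$ has the same image as $\rho$, so it is irreducible, and it is trivial only if $\rho$ is. An operator intertwining $\rho\circ T$ and $\sigma\circ T$ also intertwines $\rho$ and $\sigma$. So $[\rho]\mapsto[\rho\circ T]$ is a well-defined injection of $\hat X$.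

**Step 1: a periodic nontrivial representation prevents transitivity.** Claim: if a nontrivial $\rho$ has $\rho\circ T^n\cong\rho$ with $n\ge1$, then $T$ is not transitive, and there are a proper open normal subgroup $Y$ and $m\ge1$ with $T^m(x)x^{-1}\in Y$ for all $x$.

Let $Y_0=\ker\rho\ne X$. It is open, for the following reason. The unitaries $A$ with $\|A-I\|<1$ contain no nontrivial subgroup: a unitary $A\ne I$ has an eigenvalue $e^{i\theta}\neq1$ with $0<|\theta|\le\pi$; if $|\theta|\ge\pi/3$, then $|e^{i\theta}-1|\ge1$; otherwise the first $k$ with $k|\theta|\ge\pi/3$ has $k|\theta|<2\pi/3$, and $|e^{ik\theta}-1|\ge1$. By continuity $\rho$ maps some subgroup $\{x:x|_B=1\}$, $B$ finite, into this set, hence to $I$. So $Y_0$ contains an open subgroup.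

Since $\rho\circ T^n\cong\rho$, $T^{-n}Y_0=\ker(\rho\circ T^n)=Y_0$. Put $Y=\bigcap_{j=0}^{n-1}T^{-j}Y_0$, a proper open normal subgroup. Then $T^{-1}Y=\bigcap_{j=1}^{n}T^{-j}Y_0=Y$. So $T$ induces an injective endomorphism of the nontrivial finite group $X/Y$, that is, an automorphism. If $m$ is its order, $T^m(x)x^{-1}\in Y$ for all $x$. For $g\notin Y$, the nonempty open sets $Y$ and $gY$ satisfy $T^k(Y)\cap gY\subseteq Y\cap gY=\varnothing$ for all $k\ge0$. So $T$ is not transitive.

**Step 2: without such a representation, $T$ is mixing.** For nontrivial $\rho$ the classes $[\rho\circ T^n]$, $n\ge0$, are pairwise distinct: $[\rho\circ T^{n+k}]=[\rho\circ T^n]$ with $k\ge1$ would give $[\rho\circ T^k]=[\rho]$ by injectivity. Let $f,g$ be matrix coefficients of $\rho,\sigma$. If $\rho$ is nontrivial, then $f\circ T^n$ is a matrix coefficient of $\rho\circ T^n$, hence orthogonal to $g$ for all but at most one $n$, and $\int f=0$. If $\rho$ is trivial, $f$ is constant. In both cases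
$$\langle f\circ T^n,g\rangle\to\int f\int\bar g .$$
The image of Haar measure under the surjective endomorphism $T$ is translation invariant, so $T$ preserves Haar measure and $f\mapsto f\circ T$ is an $L^2$-isometry. By density the limit holds for all $f,g\in L^2(X)$. For nonempty open $A,B$ take $f=1_B$, $g=1_A$: the Haar measure of $A\cap T^{-n}B$ tends to the product of the measures of $A$ and $B$, which is positive. So $T$ is topologically mixing.

Clearly (ii) implies (i). If (i) holds, Step 1 excludes periodic nontrivial $\rho$, and Step 2 gives (ii).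

**Step 3: (iii) implies (i).** If $T$ is not transitive, then by Step 2 there is $\rho$ as in Step 1, with $Y$ and $m$. The map $x\mapsto T^m(x)x^{-1}$ is a CA (perhaps not an endomorphism) with image in $Y\ne X$. It is not surjective, so by the Garden of Eden theorem not pre-injective: there are $x\neq y$ that differ in finitely many cells with $T^m(x)x^{-1}=T^m(y)y^{-1}$. Then $z=y^{-1}x\ne1$ is finite, and $T^m(z)=T^m(y)^{-1}T^m(x)=y^{-1}x=z$.

**Step 4: (ii) implies (iii).** Suppose $T$ is mixing and $T^n(z)=z$ with $z\ne1$ finite and $n\ge1$. One would like to reverse Step 3, but $x\mapsto T^n(x)x^{-1}$ is an endomorphism only in the abelian case, and otherwise its image need not be a subgroup. So we distinguish whether the abelianization sees $z$. Let $\Gamma'=[\Gamma,\Gamma]$.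

*Case 1: $z\notin(\Gamma')^{\mathbb Z^d}$.* Let $\bar T$ be the GCA induced on $\bar X=(\Gamma/\Gamma')^{\mathbb Z^d}$; it is a factor of $T$, hence mixing. Let $\bar z\ne1$ be the image of $z$. Now $S(x)=\bar T^n(x)x^{-1}$ is an endomorphism and a CA, with $S(\bar z)=1=S(1)$. It is not pre-injective, hence not surjective. So $Y=S(\bar X)$ is a proper closed subgroup. $S$ commutes with $\bar T^n$, so $\bar T^n(Y)\subseteq Y$, and $\bar T^n$ induces on $\bar X/Y$ the identity, as $\bar T^n(x)\in xY$. The space $\bar X/Y$ is Hausdorff with at least two points, so the identity on it is not transitive. But it is a factor of $\bar T^n$, which is transitive because $\bar T$ is mixing. This is a contradiction.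

*Case 2: $z\in(\Gamma')^{\mathbb Z^d}$.* Let $C$ be the center of $\Gamma$. Fix $k\ge1$, let $\theta_v$ be the local endomorphisms of $T^{nk}$, and $H_v=\theta_v(\Gamma)$. Different $H_v$ commute elementwise, and $\Gamma=\prod_vH_v$ since $T^{nk}$ is onto. Put $\bar H_v=H_vC/C$. We claim that $\Gamma/C$ is the internal direct product of the $\bar H_v$. They commute and generate, so let $h\in H_v$ with $h=h'c$, $h'\in\prod_{w\ne v}H_w$, $c\in C$. As an element of $H_v$, $h$ commutes with every $H_w$, $w\ne v$. As $h'c$, it commutes with $H_v$. So $h\in C$, which proves the claim. Let $\pi_v\colon\Gamma/C\to\bar H_v\subseteq\Gamma/C$ be the projections. From $T^{nk}(x)_0=\prod_v\theta_v(x_v)$ we get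
$$\pi_v\bigl(T^{nk}(x)_0C\bigr)=\theta_v(x_v)C\qquad(x\in X).\tag{5}$$
Fix $i$ with $z_i\neq1$, the same $i$ for all $k$. From $z_i=T^{nk}(z)_i=\prod_v\theta_v(z_{i+v})$ there is $v$ with $\theta_v(z_{i+v})\ne1$. So $v$ lies in the fixed finite set $\operatorname{supp}z-i$. Moreover $1\ne\theta_v(z_{i+v})\in\theta_v(\Gamma')=[H_v,H_v]$, so $H_v$ is nonabelian, $H_v\not\subseteq C$, and $\bar H_v\neq1$. Thus each $k$ yields a triple $(v,\theta_v,\pi_v)$ with $v$ in a fixed finite set, $\theta_v$ an endomorphism of $\Gamma$, and $\pi_v$ a nontrivial endomorphism of $\Gamma/C$. There are finitely many such triples, so one triple $(v,\theta,\pi)$ occurs for infinitely many $k$. Choose $g\in\Gamma$ with $\pi(gC)\neq1$. By (5), for these $k$, $x_v=1$ implies $\pi(T^{nk}(x)_0C)=1$, so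
$$T^{nk}(\{x:x_v=1\})\cap\{x:x_0=g\}=\varnothing .$$
This holds for infinitely many $k$ and contradicts mixing. $\square$

## 5. What surjectivity gives

**Lemma 4.** Let $F$ be a surjective monoid CA over $M$.

* (i) If $m\notin U$, then $\varphi_v(m)\notin U$ for some $v\in N$.
* (ii) $F^{-1}(U^{\mathbb Z^d})=U^{\mathbb Z^d}$; hence $F_U$ is surjective.
* (iii) (T3) holds.

*Proof.* (i) In the conical case this was immediate from pre-injectivity. Here we first replace units by $1$, using idempotents. Suppose all $\varphi_v(m)\in U$, and let $e=m^k$, $k\ge1$, be idempotent. Then $e\notin U$ by Lemma 3, so $e\ne1$. Each $\varphi_v(e)=\varphi_v(m)^k$ is an idempotent unit, so it is $1$. Hence $F(e@0)=1=F(1)$, and $F$ is not pre-injective, contradicting the Garden of Eden theorem.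

(ii) The inclusion $\supseteq$ is clear. If $F(x)\in U^{\mathbb Z^d}$, then by (1) each $\varphi_v(x_k)$ with $v\in N$ is a factor of the unit $F(x)_{k-v}$, hence a unit. By (i), $x_k\in U$.

(iii) Given $m\in M$, take $x$ with $F(x)=m@0$. For $k\in\mathbb Z^d$ and $v\in N$ with $v\neq k$, $\varphi_v(x_k)$ is a factor of $F(x)_{k-v}=1$, hence a unit. So $x_k\in D_k$ for every $k\in N$, and $m=F(x)_0=\prod_{v\in N}\varphi_v(x_v)$. $\square$

**Tracking nonunits.** Assume (T2). Since $p(F^n(x@k)_j)=F_Q^n(p(x)@k)_j$, and nontrivial components of $p(x)$ with different labels $a$ end in different $Q_{\tau^n(a)}$, they cannot cancel. So (3) and (4) give, for $x\in M$,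
$$\{j:F^n(x@k)_j\notin U\}=\{k-s_n(a):\ p(x)_a\ne1\}.\tag{6}$$

## 6. Conditions (T1)–(T3) imply mixing

We want to reach $[R]$ from $[P]$ at time $n$. By (6) the nonunits of $P$ leave $\Lambda$ if $n$ is large. Unit values can be corrected by mixing of $F_U$. What remains is to create, from outside $\Lambda$, arbitrary nonunit values inside $\Lambda$, one cell at a time. Condition (T3) gives this for one time step, and the next lemma propagates it.

**Lemma 5.** Assume (T3). For $n\ge0$ let $E_n$ be the submonoid of $M$ generated by $U$ and all values $F^n(x@k)_0$, where $x\in M$ and $k\in\mathbb Z^d$ are such that $F^n(x@k)_j\in U$ for all $j\ne0$. Then $E_n=M$.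

*Proof.* **Step 1: the start.** $E_0=M$, since $F^0(x@0)=x@0$ for every $x\in M$.

**Step 2: reduction of $E_{n+1}=M$.** Assume $E_n=M$. By (T3) it suffices to show $\varphi_v(y)\in E_{n+1}$ for $v\in N$ and $y\in D_v$. Write $y=y_1\cdots y_t$, where each $y_s$ is in $U$ or is a generating value $F^n(x_s@k_s)_0$. Factors of an element of $D_v$ lie in $D_v$, so $y_s\in D_v$. As $\varphi_v(y)=\prod_s\varphi_v(y_s)$, it suffices that each $\varphi_v(y_s)\in E_{n+1}$. If $y_s\in U$, then $\varphi_v(y_s)\in U\subseteq E_{n+1}$.

**Step 3: one more application of $F$ keeps the nonunit alone.** Otherwise let $h=F^n(x_s@k_s)$, so $h_0=y_s$ and $h_j\in U$ for $j\ne0$. In $F(h)_i=\prod_{v'\in N}\varphi_{v'}(h_{i+v'})$ the only possibly nonunit argument is $h_0$, which occurs for $v'=-i$ (if $-i\in N$). If $i\ne-v$, then $-i\neq v$ and $\varphi_{-i}(y_s)\in U$ because $y_s\in D_v$; so $F(h)_i\in U$. For $i=-v$ we get $F(h)_{-v}=\varphi_v(y_s)\,r$ with $r\in U$. By translation, $F^{n+1}(x_s@(k_s+v))$ has unit values off $0$ and value $\varphi_v(y_s)r$ at $0$. So $\varphi_v(y_s)r\in E_{n+1}$, and multiplying by $r^{-1}\in U$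 gives $\varphi_v(y_s)\in E_{n+1}$. $\square$

**Proposition 3.** If (T1), (T2) and (T3) hold, then $F$ is topologically mixing.

*Proof.* Let $\Lambda$ be finite and $P,R\in M^\Lambda$.

**Step 1: choice of $n_0$.** $F_U$ is mixing: trivially if $|U|=1$, and otherwise it is surjective by (T1) and Lemma 1, and mixing by Proposition 2. By (T2), $|s_n(a)|\to\infty$. So there is $n_0$, depending only on $\Lambda$, such that for all $n\ge n_0$:

* $(\alpha)$ $s_n(a)\notin\Lambda-\Lambda$ for all $a$;
* $(\beta)$ $\{F_U^n(u)|_\Lambda:\ u\in U^{\mathbb Z^d},\ u|_\Lambda=1\}=U^\Lambda$.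

For $(\beta)$, apply mixing to the cylinder of the identity pattern and to each of the finitely many cylinders of patterns in $U^\Lambda$. Fix $n\ge n_0$.

**Step 2: from outside $\Lambda$, every pattern on $\Lambda$ can be produced.** Let
$$\mathcal R=\{F^n(y)|_\Lambda:\ y\in M^{\mathbb Z^d},\ y|_\Lambda=1\}.$$
This is a submonoid of $M^\Lambda$, and it contains $U^\Lambda$ by $(\beta)$. We show $\mathcal R=M^\Lambda$. By Lemma 5, $M^\Lambda$ is generated by $U^\Lambda$ and the patterns with value $g$ at one cell $i\in\Lambda$ and $1$ elsewhere, where $g=F^n(x@k)_0\notin U$ and $F^n(x@k)_j\in U$ for all $j\neq0$. Here $x\notin U$, as otherwise all values would be units. By translation, $F^n(x@(k+i))$ is nonunit only at $i$, with value $g$ there. By (6) this means $k+i-s_n(a)=i$ for some $a$. So $k+i=i+s_n(a)\notin\Lambda$ by $(\alpha)$. Hence $y=x@(k+i)$ equals $1$ on $\Lambda$, and $F^n(y)|_\Lambda\in\mathcal R$ has $g$ at $i$ and units elsewhere. Multiplying by an element of $U^\Lambda\subseteq\mathcal R$ turns these units into $1$.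

**Step 3: starting from $P$.** Let $\hat P$ equal $P$ on $\Lambda$ and $1$ elsewhere. As $F^n(\hat P)=\prod_{k\in\Lambda}F^n(P_k@k)$, its nonunit sites lie, by (6), in the set of points $k-s_n(a)$ with $k\in\Lambda$, which is disjoint from $\Lambda$ by $(\alpha)$. So $\sigma:=F^n(\hat P)|_\Lambda\in U^\Lambda$. By Step 2 choose $y$ with $y|_\Lambda=1$ and $F^n(y)|_\Lambda=\sigma^{-1}R$. Then $x=\hat Py\in[P]$ and $F^n(x)|_\Lambda=\sigma\sigma^{-1}R=R$. So $F^n([P])\cap[R]\ne\varnothing$ for all $n\ge n_0$. $\square$

## 7. Units that the group quotient does not see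

We now close the hole in necessity: transitivity of $F_U$ must come from that of $F_\Gamma$, although $U\to\Gamma$ may have a kernel. The idea is that every unit in the kernel splits uniquely into parts that are carried by fixed nonzero displacements, as in Example 1. A finite periodic configuration cannot consist of such units.

**Proposition 4.** If $F$ is surjective and (T2) holds but $F_U$ is not transitive, then $F_\Gamma$ is not transitive.

*Proof.* **Step 1: pass to a power that maps each $Q_a$ to a translate of itself.** $F_U$ is surjective by Lemma 4. By Proposition 2 there are a finite $z\ne1$ in $U^{\mathbb Z^d}$ and $n\ge1$ with $F_U^n(z)=z$. Replacing $n$ by a multiple, assume $\tau^n=\mathrm{id}$. Let $G=F^n$, with local endomorphisms $\psi_v$, inducing $\bar\psi_v$ on $Q$. Put $\omega_a=s_n(a)$. If $a$ lies in the cycle $c$, then $|c|$ divides $n$ and $\omega_a=(n/|c|)\,\delta_c\ne0$. Since $F_Q^n(Q_a@0)=Q_a@(-\omega_a)$, we have $\bar\psi_{\omega_a}(Q_a)=Q_a$ and $\bar\psi_v(Q_a)=1$ for $v\ne\omega_a$. $G$ is surjective, hence pre-injective.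

Let $W=\{\omega_1,\dots,\omega_r\}$, so $0\notin W$. For $w\in W$ let $M_w=p^{-1}\bigl(\prod_{\omega_a=w}Q_a\bigr)\supseteq U$, a submonoid of $M$. By (4),
$$\psi_v(M)\subseteq U\ (v\notin W),\qquad\psi_w(M)\subseteq M_w\ (w\in W),\qquad\psi_v(M_w)\subseteq U\ (w\in W,\ v\ne w).\tag{7}$$
Let $K_w=\ker(U\to\Gamma(M_w))$ for $w\in W$, and $K=\ker(U\to\Gamma)$.

**Step 2: on $K_w$ only $\psi_w$ acts, and it acts bijectively.** Let $v\ne w$. By (7), $\psi_v|_{M_w}$ is a homomorphism to the group $U$. It factors through $\Gamma(M_w)$, so $\psi_v(K_w)=1$. Also $\psi_w$ restricts to an endomorphism of $M_w$, which descends to $\Gamma(M_w)$, and it preserves $U$; so $\psi_w(K_w)\subseteq K_w$. If $k\in K_w$ and $\psi_w(k)=1$, then all $\psi_v(k)=1$, so $G(k@0)=1=G(1)$ and $k=1$ by pre-injectivity. Hence $\psi_w|_{K_w}$ is an injective endomorphism of a finite group, thus a bijection of $K_w$.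

**Step 3: every $u\in K$ equals $\prod_{w\in W}k_w$ (in a fixed order of $W$) with unique $k_w\in K_w$; moreover $\psi_v(u)=1$ for $v\notin W$.** For $v\notin W$, $\psi_v\colon M\to U$ is a homomorphism to a group by (7), so it factors through $\Gamma$ and $\psi_v(u)=1$. For $w\in W$, the composite $M\to M_w\to\Gamma(M_w)$ of $\psi_w$ and the quotient map is a homomorphism to a group, so it kills $u$, and $\psi_w(u)\in K_w$. By Step 2 choose $k_w\in K_w$ with $\psi_w(k_w)=\psi_w(u)$ and put $k=\prod_wk_w$. By Step 2, $\psi_w(k)=\psi_w(k_w)=\psi_w(u)$ for $w\in W$, and $\psi_v(k)=1=\psi_v(u)$ for $v\notin W$. So $G(k@0)=G(u@0)$, and $k=u$ by pre-injectivity. For uniqueness, $\psi_w\bigl(\prod_{w'}k_{w'}\bigr)=\psi_w(k_w)$ determines $k_w$, because $\psi_w|_{K_w}$ is injective. (If $r=0$, then $W=\varnothing$ and this says $K=1$.)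

**Step 4: $z\notin K^{\mathbb Z^d}$.** Suppose $z\in K^{\mathbb Z^d}$, and write $z_i=\prod_wz_i^{(w)}$ with $z_i^{(w)}\in K_w$ as in Step 3. Then
$$\prod_wz_i^{(w)}=z_i=G(z)_i=\prod_w\psi_w(z_{i+w})=\prod_w\psi_w\bigl(z_{i+w}^{(w)}\bigr),$$
using $\psi_v(z_j)=1$ for $v\notin W$ in the third equality and Step 2 in the last one. The factors on the right lie in $K_w$ and commute, so they may be put in the fixed order. By uniqueness $z_i^{(w)}=\psi_w(z_{i+w}^{(w)})$. If $z_i^{(w)}\ne1$, then $z_{i+w}^{(w)}\neq1$, then $z_{i+2w}^{(w)}\ne1$, and so on. Since $w\ne0$, these are infinitely many cells, and at each of them $z_j\neq1$, because $z_j=1$ forces $z_j^{(w)}=1$ by uniqueness. This contradicts finiteness. So all $z_i^{(w)}=1$ and $z=1$, a contradiction.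

**Step 5: the periodic configuration survives in $\Gamma$.** By Step 4, the finite configuration $\gamma(z)\in\Gamma^{\mathbb Z^d}$ is not $1$, and it is fixed by $F_\Gamma^n$. As a factor of $F$, $F_\Gamma$ is surjective. By Proposition 2 it is not transitive. $\square$

**Proof of Theorem 1.** If (T1), (T2) and (T3) hold, then $F$ is mixing by Proposition 3, in particular transitive. Conversely, let $F$ be transitive. By Lemma 1 it is surjective, so (T3) holds by Lemma 4(iii). $F_Q$ and $F_\Gamma$ are factors, hence transitive. So (T2) holds by Proposition 1, and then (T1) holds by Proposition 4. Decidability was derived in Section 3. $\blacksquare$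

## 8. Mixing, exact independence and finite periodic configurations

For part (c) of Theorem 2 we recall that a surjective CA on $A^{\mathbb Z^d}$, $A$ finite, preserves the uniform Bernoulli measure (Hedlund 1969 for $d=1$; Maruoka–Kimura 1976 for all $d$).

*Proof of Theorem 2.* **Step 1: (a), (b) and (d) are equivalent.** (d)⇒(b) is Proposition 3, (b)⇒(a) is clear, and (a)⇒(d) is Theorem 1.

**Step 2: (e).** (a)⇒(e) holds by Lemma 1 and because factors inherit transitivity. For (e)⇒(d): surjectivity gives (T3) by Lemma 4, transitivity of $F_Q$ gives (T2) by Proposition 1, and transitivity of $F_\Gamma$ gives (T1) by Proposition 4.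

**Step 3: (c)⇒(a).** Cylinders have positive measure, so $\mu([P]\cap F^{-n}[R])>0$ for all large $n$.

**Step 4: (d)⇒(c).** Here the freedom of the units is used to compute a conditional law. $F$ is transitive, hence surjective, hence preserves $\mu$. Given $\Lambda$, take $n_0$ from Step 1 of the proof of Proposition 3 and $n\ge n_0$. Let $x$ have law $\mu$ and write $x=\hat P\,y$, where $P=x|_\Lambda$ and $y$ equals $1$ on $\Lambda$ and $x$ off $\Lambda$. Then $P$ and $y$ are independent. As shown in Step 3 of that proof, $\sigma_P:=F^n(\hat P)|_\Lambda\in U^\Lambda$, and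
$$F^n(x)|_\Lambda=\sigma_P\cdot F^n(y)|_\Lambda .$$
Left multiplication by a unit permutes $M$, so the law of $y$ is invariant under left multiplication by every $u\in U^{\mathbb Z^d}$ with $u|_\Lambda=1$. Since $F^n(uy)=F^n(u)F^n(y)$, property $(\beta)$ shows that the law $\eta$ of $F^n(y)|_\Lambda$ is invariant under left multiplication by all of $U^\Lambda$. Thus the conditional law of $F^n(x)|_\Lambda$ given $x|_\Lambda=P$ is $\sigma_P\eta=\eta$, for every $P$. Averaging over $P$, the law of $F^n(x)|_\Lambda$ is $\eta$; by invariance of $\mu$ it is uniform. So $\mu([P]\cap F^{-n}[R])=\mu[P]\,\mu[R]$ for all $P,R\in M^\Lambda$.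

For strong mixing, approximate measurable $A,B$ within $\varepsilon$ by finite unions $A',B'$ of cylinders over a common $\Lambda$. By invariance $\mu(A\cap F^{-n}B)$ and $\mu(A'\cap F^{-n}B')$ differ by at most $2\varepsilon$. The latter equals $\mu(A')\mu(B')$ for large $n$, which is within $2\varepsilon$ of $\mu(A)\mu(B)$.

**Step 5: (d)⇒(f).** $F$ is transitive, hence surjective. Suppose $F^n(z)=z$ with $z\ne1$ finite and $n\ge1$. If $z\in U^{\mathbb Z^d}$, then $|U|\ge2$, $F_U$ is transitive by (T1) and surjective by Lemma 1, and Proposition 2 is contradicted. Otherwise $p(z)_k$ has a nontrivial $Q_a$-component for some $k,a$. For every $j\ge1$, by (3), $p(z)=F_Q^{nj}(p(z))$ has a nontrivial $Q_{\tau^{nj}(a)}$-component at $k-s_{nj}(a)$. Since $|s_{nj}(a)|\to\infty$, this contradicts finiteness of $z$.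

**Step 6: (f)⇒(d).** $F$ is surjective, so (T3) holds by Lemma 4, and (T2a) holds by Proposition 1(i), as $F_Q$ is surjective. $F_U$ is surjective by Lemma 4 and has no finite periodic configuration other than $1$, so (T1) holds by Proposition 2. It remains to exclude $\delta_c=0$, for which we build a periodic configuration from idempotents. Suppose $\delta_c=0$, let $a\in c$ and $\ell=|c|$; then $F_Q^\ell(Q_a@0)=Q_a@0$. Let $I$ be the set of nonunit idempotents in $p^{-1}(Q_a)$. It is nonempty: if $1\ne p(x)\in Q_a$, then $x\notin U$, and an idempotent power of $x$ is a nonunit by Lemma 3 and lies in $p^{-1}(Q_a)$. Let $e\in I$. The values of $F^\ell(e@0)$ are idempotents, since $e@0$ is idempotent. Off $0$ they are units, because $F_Q^\ell(p(e)@0)\in Q_a@0$; so they equal $1$ there. Hence $F^\ell(e@0)=e'@0$ with $e'$ idempotent and $p(e')\in Q_a$. By (3), $p(e')=\beta_a^{(\ell)}(p(e))\ne1$, since $\beta_a^{(\ell)}$ is injective. So $e'\in I$. Thus $F^\ell$ maps the finite nonempty set $\{e@0:e\in I\}$ into itself, and some $e@0\neq1$ is fixed by a power of $F$. This contradicts (f). So (T2b) holds, and with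 it (d). $\blacksquare$
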